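\title{Maximal subsemigroups of an infinite symmetric group that do not extend to the semigroup of all mappings}

\begin{abstract}
Let $\Omega$ be an infinite set. We show that there is a maximal subsemigroup $H$ of the symmetric group $\operatorname{Sym}(\Omega)$ that is not of the form $M\cap\operatorname{Sym}(\Omega)$ for any maximal subsemigroup $M$ of the semigroup $\Omega^\Omega$ of all mappings of $\Omega$. This answers a question of East, Mitchell and P\'eresse in the negative, for every infinite set. The semigroup $H$ contains a proper subgroup of $\operatorname{Sym}(\Omega)$ that is built by transfinite recursion from random permutations of finite sets; a density defined by an ultrafilter certifies that the subgroup is proper. We also give a covering condition under which a maximal subsemigroup of $\operatorname{Sym}(\Omega)$ is of the form $M\cap\operatorname{Sym}(\Omega)$.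
\end{abstract}

\section{Introduction}\label{sec:intro}

For a set $\Omega$, let $\Omega^\Omega$ be the semigroup of all maps $\Omega\to\Omega$ under composition, and let $\operatorname{Sym}(\Omega)\subseteq\Omega^\Omega$ be the group of all permutations of $\Omega$. A subsemigroup $T$ of a semigroup $S$ is \emph{maximal} if $T\ne S$ and the subsemigroup $\langle T,s\rangle$ generated by $T$ and $s$ equals $S$ for every $s\in S\setminus T$; equivalently, no subsemigroup lies strictly between $T$ and $S$. We call $M\cap\operatorname{Sym}(\Omega)$ the \emph{trace} of a subsemigroup $M$ of $\Omega^\Omega$. The following question is posed by East, Mitchell and P\'eresse \cite{EMP}.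

\begin{quote}
Let $\Omega$ be infinite and let $H$ be a maximal subsemigroup of $\operatorname{Sym}(\Omega)$. Is $H$ the trace of a maximal subsemigroup of $\Omega^\Omega$?
\end{quote}

For finite $\Omega$ the answer is yes. A product of maps of a finite set is a permutation only if every factor is, so $H$ together with all non-permutations is a subsemigroup $M$ with trace $H$, and any $s\notin M$ is a permutation with $\langle H,s\rangle=\operatorname{Sym}(\Omega)$. For infinite $\Omega$ this recipe breaks down: if $\varphi$ is injective and not surjective and $g$ undoes it, so that $\varphi$ followed by $g$ is the identity, then every permutation $\sigma$ is the product of the non-permutations $\varphi$ and $g\sigma$. One therefore has to choose which non-permutations to adjoin to $H$, and usually the structure that $H$ preserves tells us how. For example, let $H$ be the stabilizer of a point $x$. It is a maximal subsemigroup of $\operatorname{Sym}(\Omega)$: if $\sigma$ and $\tau$ both move $x$, some $h\in H$ carries the image of $x$ under $\sigma$ to its image under $\tau$, so $\tau\in H\sigma H$. The maps that fix $x$ form a subsemigroup with trace $H$, and we shall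 see in Section~\ref{sec:traces} that it lies in a maximal subsemigroup of $\Omega^\Omega$ with the same trace. One would guess that something of this kind is always possible. It is not.

\begin{theorem}\label{thm:main}
For every infinite set $\Omega$ there is a maximal subsemigroup $H$ of $\operatorname{Sym}(\Omega)$ such that every subsemigroup $M\supseteq H$ of $\Omega^\Omega$ with $\langle M,\operatorname{Sym}(\Omega)\rangle=\Omega^\Omega$ contains $\operatorname{Sym}(\Omega)$, and hence equals $\Omega^\Omega$. In particular, no maximal subsemigroup $M$ of $\Omega^\Omega$ satisfies $M\cap\operatorname{Sym}(\Omega)=H$.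
\end{theorem}

The example of the point stabilizer does generalize, as follows. A \emph{moiety} of an infinite set $W$ is a subset $Z$ with $|Z|=|W\setminus Z|=|W|$. We write maps on the right, so $Zh$ is the image of $Z$ under $h$.

\begin{theorem}\label{thm:positive}
Let $\Omega$ be infinite and let $H$ be a maximal subsemigroup of $\operatorname{Sym}(\Omega)$. If for some moiety $Z$ of $\Omega$ the set $\Omega$ is not a finite union of sets $Zh$ $(h\in H)$, or not a finite union of sets $Zh^{-1}$ $(h\in H)$, then there is a maximal subsemigroup $M$ of $\Omega^\Omega$ with $M\cap\operatorname{Sym}(\Omega)=H$.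
\end{theorem}

Theorem~\ref{thm:positive} is not needed for Theorem~\ref{thm:main}, but it shows what a counterexample must look like: finitely many translates of \emph{any} moiety have to cover $\Omega$, so $H$ preserves no notion of smallness under which some moiety is small. The difficulty in Theorem~\ref{thm:main} is to make $H$ this mobile and still keep it proper.

After proving Theorem~\ref{thm:positive} in Section~\ref{sec:traces}, we reduce Theorem~\ref{thm:main} in Sections~\ref{sec:cd} and~\ref{sec:reduction} to the existence of a proper subgroup $G$ with three richness properties. Section~\ref{sec:idea} explains the construction of $G$ on short words. The construction needs a density on a union of finite sets (Section~\ref{sec:columns}) and a supply of random permutations of these finite sets (Section~\ref{sec:tables}); it is carried out in Section~\ref{sec:construction}.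

\subsection*{Conventions}
We work in ZFC. From now on $\Omega$ is infinite and $\kappa=|\Omega|$. Maps are composed from left to right; $Xf$ and $Xf^{-1}$ are the image and the preimage of a set $X$, and $1$ is the identity map. The brackets $\langle\cdot\rangle$ denote the generated sub\emph{semi}group. For $X\subseteq\Omega$, $S(X)$ is the group of permutations of $\Omega$ that fix every point outside $X$. The permutations that move fewer than $\kappa$ points form a normal subgroup $N$ of $\operatorname{Sym}(\Omega)$. We write $\mathcal I$ for the set of injections $\varphi\colon\Omega\to\Omega$ with $|\Omega\setminus\Omega\varphi|=\kappa$. A \emph{partial injection} of a set is a bijection between two of its subsets; an equation that involves a partial injection includes the statement that it is defined there. We use one principle constantly: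
\begin{itemize}
\item[(E)] a bijection between subsets $X,Y$ of a set $W$ with $|W\setminus X|=|W\setminus Y|$ extends to a permutation of $W$.
\end{itemize}

\section{Which maximal subsemigroups are traces}\label{sec:traces}

Zorn's lemma turns the question into one about arbitrary subsemigroups. This explains the form of Theorem~\ref{thm:main}, whose last sentence follows from its first by the next lemma.

\begin{lemma}\label{lem:trace}
Let $H$ be a maximal subsemigroup of $\operatorname{Sym}(\Omega)$. Then $H$ is the trace of a maximal subsemigroup of $\Omega^\Omega$ if and only if there is a subsemigroup $M_0$ of $\Omega^\Omega$ with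
\[
H\subseteq M_0,\qquad \operatorname{Sym}(\Omega)\not\subseteq M_0,\qquad \langle M_0,\operatorname{Sym}(\Omega)\rangle=\Omega^\Omega .
\]
In that case the maximal subsemigroup can be chosen to contain $M_0$.
\end{lemma}

\begin{proof}
Fix $\sigma\in\operatorname{Sym}(\Omega)\setminus H$. If $M$ is maximal with trace $H$, then $\sigma\notin M$, so $\langle M,\sigma\rangle=\Omega^\Omega$, and $M_0=M$ has the three properties.

Conversely, let $M_0$ be given. Its trace is a proper subsemigroup of $\operatorname{Sym}(\Omega)$ containing $H$, so it equals $H$, and $\sigma\notin M_0$. By Zorn's lemma there is a subsemigroup $M\supseteq M_0$ that is maximal among those not containing $\sigma$. If $s\notin M$, then $\langle M,s\rangle$ contains $\sigma$, hence $\langle H,\sigma\rangle=\operatorname{Sym}(\Omega)$, and it contains $M_0$; so it is $\Omega^\Omega$. Thus $M$ is a maximal subsemigroup, and its trace, being proper and containing $H$, is $H$.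
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
We treat the two hypotheses together, the second in parentheses. First, $1\in H$. Otherwise the semigroup $H\cup\{1\}=\langle H,1\rangle$ is $\operatorname{Sym}(\Omega)$, so $H=\operatorname{Sym}(\Omega)\setminus\{1\}$, which is not closed under squaring a transposition.

Let $\mathcal P$ be the family of all subsets of finite unions of sets $Zh$ (of sets $Zh^{-1}$), $h\in H$. It is closed under subsets and finite unions, $Z\in\mathcal P$ because $1\in H$, and $\Omega\notin\mathcal P$ by hypothesis. Let $M_0$ be the set of all $m\in\Omega^\Omega$ with $Xm\in\mathcal P$ (with $Xm^{-1}\in\mathcal P$) for all $X\in\mathcal P$. It is a subsemigroup, and it contains $H$ because $(Zh')h=Z(h'h)$ (because $(Zh'^{-1})h^{-1}=Z(hh')^{-1}$). A permutation that interchanges $Z$ and $\Omega\setminus Z$ is not in $M_0$, for otherwise $\Omega\setminus Z$ and then $\Omega$ would be in $\mathcal P$. By Lemma~\ref{lem:trace} it remains to show that $M_0$ and $\operatorname{Sym}(\Omega)$ generate $\Omega^\Omega$.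

Let $f,g$ be maps that fix every point outside $Z$ and map $Z$ into $Z$, such that $f$ is injective with $|Z\setminus Zf|=\kappa$ and every point of $Z$ has $\kappa$ preimages under $g$. Images and preimages of a set $X$ under $f$ and $g$ are contained in $X\cup Z$, so $f,g\in M_0$. Choose a set $T$ containing exactly one point of each fiber of $g$. Then $T\supseteq\Omega\setminus Z$ and $|\Omega\setminus T|=\kappa$, so $T$ is a moiety, and $Z\tau=T$ for some permutation $\tau$. Put $g'=g\tau g$. Every $y\in\Omega$ equals $z\tau g$ for some $z\in Z$, and $z$ has $\kappa$ preimages under $g$; so every fiber of $g'$ has size $\kappa$.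

Now let $m\in\Omega^\Omega$. For each $y$ choose a moiety $B_y$ of the fiber $\{y\}g'^{-1}$, and map the at most $\kappa$ points $xf$ with $xm=y$ injectively into $B_y$. This defines an injection $b\colon\Omega f\to\Omega$ whose domain and range both have complements of size $\kappa$. By (E) it extends to a permutation $\tau'$, and $f\tau'g'=m$.
\end{proof}

For the stabilizer $H$ of a point $x$ and a moiety $Z$ with $x\notin Z$, the family $\mathcal P$ consists of all subsets of $\Omega\setminus\{x\}$, and in the preimage version $M_0$ is the semigroup of maps that fix $x$. This justifies the claim made in the introduction.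

\section{Collapse and defect}\label{sec:cd}

To use the hypothesis $\langle M,\operatorname{Sym}(\Omega)\rangle=\Omega^\Omega$ we need to know what it forces $M$ to contain. A \emph{transversal} of $f\in\Omega^\Omega$ is a set containing exactly one point of each nonempty fiber of $f$. The \emph{collapse} and the \emph{defect} of $f$ are
\[
c(f)=|\Omega\setminus T|\quad(T\text{ a transversal of }f),\qquad d(f)=|\Omega\setminus\Omega f|.
\]
The collapse does not depend on $T$, since $\Omega\setminus T$ consists of all but one point of each nonempty fiber. It measures the failure of injectivity, and the defect measures the failure of surjectivity. If $f$ is injective on $X$, then $X$ extends to a transversal, so $c(f)\le|\Omega\setminus X|$.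

\begin{lemma}\label{lem:cd}
Let $f,g\in\Omega^\Omega$.
\begin{itemize}
\item[(1)] $d(g)\le d(fg)\le d(f)+d(g)$, and $d(fg)=d(f)+d(g)$ if $g$ is injective.
\item[(2)] $c(f)\le c(fg)\le c(f)+c(g)$, and $c(fg)=c(f)+c(g)$ if $f$ is surjective.
\item[(3)] $d(f)\le d(fg)+c(g)$.
\item[(4)] $c(g)\le c(fg)+d(f)$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) The set $\Omega\setminus\Omega fg$ is the disjoint union of $\Omega\setminus\Omega g$ and $\Omega g\setminus\Omega fg$. The latter is contained in $(\Omega\setminus\Omega f)g$, and if $g$ is injective it equals this set and has size $d(f)$.

For (2) and (3) let $R$ be a transversal of $g$ that contains a point of $\Omega f$ from every fiber of $g$ meeting $\Omega f$.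

(2) Let $T$ be a transversal of $f$; then $f$ maps $T$ bijectively onto $\Omega f$. The set $\{t\in T:tf\in R\}$ is a transversal of $fg$, so $c(fg)=c(f)+|\Omega f\setminus R|$. Here $\Omega f\setminus R\subseteq\Omega\setminus R$, a set of size $c(g)$, with equality if $f$ is surjective.

(3) Split $\Omega\setminus\Omega f$ into the part outside $R$, which has size at most $c(g)$, and the part $R\setminus\Omega f$. The fibers of $g$ through points of $R\setminus\Omega f$ do not meet $\Omega f$, by the choice of $R$. So $g$ maps $R\setminus\Omega f$ injectively into $\Omega\setminus\Omega fg$.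

(4) Let $T$ be a transversal of $fg$. Then $g$ is injective on $Tf$, so $c(g)\le|\Omega\setminus Tf|\le d(f)+|\Omega f\setminus Tf|$. Choosing a preimage under $f$ for each point of $\Omega f\setminus Tf$ gives an injection into $\Omega\setminus T$, so $|\Omega f\setminus Tf|\le c(fg)$.
\end{proof}

\begin{lemma}\label{lem:S}
Let $\mu=1$ or let $\mu\le\kappa$ be an infinite cardinal. Then
\[
S_\mu=\{f: c(f)<\mu\text{ or }d(f)\ge\mu\},\qquad S'_\mu=\{f: d(f)<\mu\text{ or }c(f)\ge\mu\}
\]
are proper subsemigroups of $\Omega^\Omega$ containing $\operatorname{Sym}(\Omega)$.
\end{lemma}

\begin{proof}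
Permutations have $c=d=0$. A surjection of collapse $\kappa$ is not in $S_\mu$, and an element of $\mathcal I$ is not in $S'_\mu$. The assumption on $\mu$ says that a sum of two cardinals below $\mu$ is below $\mu$.

Let $f,g\in S_\mu$ and $d(fg)<\mu$. Then $d(g)<\mu$ by (1), so $c(g)<\mu$; then $d(f)<\mu$ by (3), so $c(f)<\mu$; and $c(fg)<\mu$ by (2). Let $f,g\in S'_\mu$ and $c(fg)<\mu$. Then $c(f)<\mu$ by (2), so $d(f)<\mu$; then $c(g)<\mu$ by (4), so $d(g)<\mu$; and $d(fg)<\mu$ by (1).
\end{proof}

A semigroup $M$ that generates $\Omega^\Omega$ together with the permutations escapes all of these semigroups, so it contains maps of small collapse and large defect. To obtain a true injection we precompose such a map $u$ with an injection whose range avoids the points that $u$ collapses. Fewer than $\kappa$ points have to be moved into place, and this is what $N$ can do.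

\begin{lemma}\label{lem:bigmaps}
Let $M\supseteq N$ be a subsemigroup of $\Omega^\Omega$ with $\langle M,\operatorname{Sym}(\Omega)\rangle=\Omega^\Omega$. Then $M$ contains an element of $\mathcal I$ and a surjection of collapse $\kappa$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:S}, $M$ is contained in no $S_\mu$ and no $S'_\mu$. For $\mu=1$ this gives a surjective non-injective $u_1\in M$ and an injective non-surjective $u_2\in M$. For each infinite $\mu\le\kappa$ it gives elements of $M$ with $d<\mu\le c$ and elements with $c<\mu\le d$.

If $|X|=|Y|=\nu<\kappa$, then $X\theta=Y$ for some $\theta\in N$. For finite $\nu$ interchange $X\setminus Y$ and $Y\setminus X$; for infinite $\nu$ apply (E) in $X\cup Y\cup W$, where $W$ is a set of size $\nu$ disjoint from $X\cup Y$.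

We show by induction on the infinite cardinal $\mu\le\kappa$ that $M$ contains an injection of defect at least $\mu$. Take $u\in M$ with $\nu:=c(u)<\mu\le d(u)$, and an injection $f\in M$ with $d(f)\ge\nu$: by induction if $\nu$ is infinite, and $f=u_2^\nu$ by Lemma~\ref{lem:cd}(1) if $\nu$ is finite, where $u_2^0=1\in N$. Let $T$ be a transversal of $u$, let $X\subseteq\Omega\setminus\Omega f$ have size $\nu$, and let $\theta\in N$ satisfy $X\theta=\Omega\setminus T$. Then $\Omega f\theta\subseteq T$, so $f\theta u\in M$ is injective, and $d(f\theta u)\ge d(u)\ge\mu$.

Next we show by induction that $M$ contains a surjection of collapse at least $\mu$. Take $u\in M$ with $\nu:=d(u)<\mu\le c(u)$, and a surjection $g\in M$ with $c(g)\ge\nu$: by induction, or $g=u_1^\nu$ by Lemma~\ref{lem:cd}(2). Let $T$ be a transversal of $g$, let $X\subseteq\Omega\setminus T$ have size $\nu$, and let $\theta\in N$ satisfy $(\Omega\setminus\Omega u)\theta=X$. Then $\Omega u\theta=\Omega\setminus X\supseteq T$, so $u\theta g\in M$ is surjective, and $c(u\theta g)\ge c(u)\ge\mu$. Now take $\mu=\kappa$ in both statements.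
\end{proof}

\section{Reduction to a group}\label{sec:reduction}

Fix a moiety $A$ of $\Omega$ and put $C=\Omega\setminus A$. Suppose that $H$ induces every permutation of $A$. A semigroup $M\supseteq H$ can then produce an arbitrary permutation of $\Omega$ if it can inject $\Omega$ into $A$, permute $A$, and come back. Lemma~\ref{lem:bigmaps} gives an injection and a surjection in $M$, but we do not know which ones; so $H$ has to be able to steer \emph{every} element of $\mathcal I$ into $A$.

\begin{proposition}\label{prop:reduction}
Let $G$ be a subgroup of $\operatorname{Sym}(\Omega)$ such that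
\begin{itemize}
\item[(P1)] for every $\pi\in\operatorname{Sym}(A)$ there is $g\in G$ with $g|_A=\pi$;
\item[(P2)] for every $\varphi\in\mathcal I$ there are $h,k\in G$ with $\Omega\varphi h\varphi k\subseteq A$;
\item[(P3)] $N\le G$;
\item[(P4)] $G\ne\operatorname{Sym}(\Omega)$.
\end{itemize}
Then Theorem~\ref{thm:main} holds for $\Omega$.
\end{proposition}

To place $G$ inside a maximal subsemigroup by Zorn's lemma, we need to know that a chain of proper subsemigroups above $G$ has a proper union. This holds because $\operatorname{Sym}(\Omega)$ is finitely generated over $G$, which we prove first.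

\begin{lemma}\label{lem:twosupports}
If $X,Y\subseteq\Omega$ and $|X\cap Y|=\kappa$, then $\langle S(X),S(Y)\rangle=S(X\cup Y)$.
\end{lemma}

\begin{proof}
Since $|X\cup Y|=\kappa$ we may assume $X\cup Y=\Omega$. Put $X'=\Omega\setminus X\subseteq Y$ and let $\sigma\in\operatorname{Sym}(\Omega)$. We multiply $\sigma$ by elements of $S(X)$ and $S(Y)$ until it fixes $X'$ pointwise.

If $|X\cap X\sigma|<\kappa$, then $|X'\cap X\sigma|=\kappa$, and we replace $\sigma$ by $\sigma y$, where $y\in S(Y)$ interchanges a subset of $X'\cap X\sigma$ of size $\kappa$ with a subset of $X\cap Y$ of size $\kappa$. So we may assume that $X\setminus X'\sigma=X\cap X\sigma$ has size $\kappa$. Choose $B\subseteq X\cap Y$ with $|B|=|X\cap X'\sigma|$ and $|(X\cap Y)\setminus B|=\kappa$. Both $X\cap X'\sigma$ and $B$ have complements of size $\kappa$ in $X$, so by (E) some $p\in S(X)$ maps the first onto the second. As $p$ fixes $X'$ pointwise, $X'\sigma p=B\cup(X'\cap X'\sigma)\subseteq Y$. The complements of $X'\sigma p$ and of $X'$ in $Y$ both contain $(X\cap Y)\setminus B$, so by (E) some $q\in S(Y)$ satisfies $x\sigma pq=x$ for all $x\in X'$. Thus $\sigma pq\in S(X)$.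
\end{proof}

\begin{lemma}\label{lem:fingen}
If a subgroup $G$ satisfies \textup{(P1)}, then $\operatorname{Sym}(\Omega)=\langle G,s,s^{-1}\rangle$ for some permutation $s$.
\end{lemma}

\begin{proof}
Write $A=A_1\sqcup A_2$ with $|A_1|=|A_2|=\kappa$, put $A'=A_1\sqcup C$, and choose $s$ with $As=A'$ and $Cs=A_2$. Let $G'=\langle G,s,s^{-1}\rangle$, a group. The elements given by (P1) act on $C$ in an unknown way; commutators remove this ambiguity. Let $p,q\in\operatorname{Sym}(A_1)$. By (P1) some $g\in G$ acts as $p$ on $A_1$ and trivially on $A_2$; it preserves $C$. The group $s^{-1}Gs$ induces every permutation of $A'$, so some $g'\in s^{-1}Gs$ acts as $q$ on $A_1$ and trivially on $C$; it preserves $A_2$. The commutator $g^{-1}g'^{-1}gg'$ acts as $p^{-1}q^{-1}pq$ on $A_1$, and trivially on $A_2$ and on $C$, because on each of these sets one of $g,g'$ is trivial and the other preserves the set. By a theorem of Ore \cite{Ore}, every permutation of an infinite set is a commutator. Hence $S(A_1)\le G'$.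

Every moiety $B$ of $A$ is $A_1g$ for some $g\in G$ by (P1), so $S(B)=g^{-1}S(A_1)g\le G'$. Split $A$ into three sets $B_1,B_2,B_3$ of size $\kappa$. Lemma~\ref{lem:twosupports} for the moieties $B_1\cup B_2$ and $B_2\cup B_3$ gives $S(A)\le G'$. Then $S(A')=s^{-1}S(A)s\le G'$, and the same lemma for $A$ and $A'$, with union $\Omega$ and intersection $A_1$, gives $G'=\operatorname{Sym}(\Omega)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
Consider the proper subsemigroups of $\operatorname{Sym}(\Omega)$ that contain $G$; by (P4) there is one. If the union of a chain of them were $\operatorname{Sym}(\Omega)$, one member would contain the elements $s,s^{-1}$ of Lemma~\ref{lem:fingen} and would not be proper. By Zorn's lemma there is a maximal one, $H$, and it is a maximal subsemigroup of $\operatorname{Sym}(\Omega)$.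

Let $M\supseteq H$ satisfy $\langle M,\operatorname{Sym}(\Omega)\rangle=\Omega^\Omega$. By (P3) and Lemma~\ref{lem:bigmaps}, $M$ contains some $f\in\mathcal I$ and a surjection $g$ with $c(g)=\kappa$. Choose a preimage $x\varphi$ under $g$ of each point $x$. Then $\varphi g=1$, the map $\varphi$ is injective, and $\Omega\varphi$ is a transversal of $g$; so $\varphi\in\mathcal I$. The map $\varphi$ need not lie in $M$. By (P2) there are $h,k,h',k'\in G$ such that the injections
\[
w=\varphi h\varphi k\qquad\text{and}\qquad w'=fh'fk'
\]
map $\Omega$ into $A$. Here $w'\in M$, and $v=k^{-1}gh^{-1}g\in M$ undoes $w$: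
\[
wv=\varphi h(\varphi g)h^{-1}g=\varphi g=1,\qquad\text{hence}\qquad wwvv=1.
\]
The ranges of $w$ and $w'$ may fill almost all of $A$, so we pass to squares. The set $(\Omega\setminus\Omega w)w$ lies in $A$, is disjoint from $\Omega ww$, and has size $\kappa$ since $\Omega\setminus\Omega w\supseteq C$. Thus $|A\setminus\Omega ww|=\kappa$, and the same argument gives $|A\setminus\Omega w'w'|=\kappa$.

Let $\sigma\in\operatorname{Sym}(\Omega)$. By (E) the bijection $xw'w'\mapsto x\sigma ww$ from $\Omega w'w'$ onto $\Omega ww$ extends to some $\pi\in\operatorname{Sym}(A)$, and by (P1) $\pi=g_\pi|_A$ with $g_\pi\in G$. Then $x\,w'w'g_\pi vv=x\sigma wwvv=x\sigma$ for all $x$, so $\sigma=w'w'g_\pi vv\in M$. The last sentence of Theorem~\ref{thm:main} follows by Lemma~\ref{lem:trace}.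
\end{proof}

\begin{remark}\label{rem:P2}
The tension is between (P2) and (P4). The group of all permutations $g$ for which $C$ and $Cg$ differ in fewer than $\kappa$ points satisfies (P1), (P3) and (P4). It fails (P2) for any $\varphi\in\mathcal I$ that fixes $C$ pointwise, because then $\varphi h\varphi k$ maps all but fewer than $\kappa$ points of $C$ into $C$.
\end{remark}

\section{The construction on short words}\label{sec:idea}

We shall build $G$ by adjoining generators, one for each $\pi$ in (P1) and two for each $\varphi$ in (P2), and finally $N$. To secure (P4) we make sure that every element of $G$ maps $\kappa$ points of $C$ into $C$. This property is not closed under products, so the recursion has to carry something stronger. The set $C$ will be a disjoint union of finite \emph{columns}, with a finitely additive \emph{density} that averages the proportion of a set in the columns; sets of positive density have $\kappa$ points. Say that a group word \emph{survives} if it maps each point of a set of positive density into its own column. We want all words to survive.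

\subsection*{Random permutations and codes}
Let a new generator $a$ act as $\pi$ on $A$; on $C$ we are free. Consider the word $g_0ag_1$ with old elements $g_0,g_1$, and a column with $m$ points in which $g_0$ acts on a subset $S_0$ as a permutation $\beta_0$ of the column, and $g_1$ keeps a subset $S_1$ in the column. If $a$ acts on the column as a uniformly random permutation $P$, the expected number of $c\in S_0$ with $c\beta_0P\in S_1$ is $|S_0||S_1|/m$, a positive proportion when $S_0$ and $S_1$ are. No single $P$ works for all pairs of large sets: $S_1$ may be the complement of $S_0\beta_0P$. But there are only $2^{2m}$ pairs, and each of several independent permutations fails with probability exponentially small in $m$; so among boundedly many independent permutations one succeeds. We therefore fix in advance a family of candidates indexed by $2^\kappa$ \emph{codes}, any finitely many of which look independent in almost all columns. Each word then rules out finitely many codes, and at each stage of the recursion there are fewer than $2^\kappa$ words.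

\subsection*{Detours}
Let $\varphi\in\mathcal I$, $D=\Omega\varphi$, $E=\Omega\setminus D$. We need $h,k$ with $Dh\varphi k\subseteq A$. The hardest case looks harmless.

\begin{example}\label{ex:detour}
Let $\varphi\in\mathcal I$ fix $C$ pointwise, so $C\subseteq D$ and $E\subseteq A$. If $c\in C$ and $ch\in C$, then $chk=ch\varphi k\in A$. So the word $hk$ can survive only by a detour through $A$. Here is a solution for the words $h$, $k$ and $hk$, for $\kappa$ columns of even size. Split each column into two halves, with unions $C^0$ and $C^1$, and let $y\colon C^1\to C^0$ be a bijection that preserves columns. Write $E=E^*\sqcup E_0$ with parts of size $\kappa$, let $E^{**}$ be a moiety of $E^*$, and let $\iota\colon C^1\to E_0$ be an injection with $|E_0\setminus C^1\iota|=\kappa$. Let $h$ fix $C^0$ pointwise, act as $\iota$ on $C^1$, and map $E^{**}$ bijectively onto $C^1$; the unused domain $A\setminus E^{**}$ and the unused range $A\setminus C^1\iota$ have size $\kappa$, so $h$ extends to a permutation. Since $C^1=E^{**}h$, the set $Dh$ misses $C^1$, so $Dh\varphi$ misses $C^1$; and $Dh\varphi\subseteq D$ misses $E$. Let $k$ fix $C^1$ pointwise, map $c\iota$ to $cy$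 for $c\in C^1$, and map $Dh\varphi$ injectively into a moiety $A_0$ of $A$; the unused domain contains $E^*$ and the unused range contains $A\setminus A_0$, so $k$ extends to a permutation. Now $Dh\varphi k\subseteq A$, while $h$, $k$ and $hk$ each keep half of every column inside that column.
\end{example}

In the example the word $h^2k$ is out of control: it sends $C^0$ into $A$, and on $C^1$ it depends on the arbitrary extension of $h$. To see what is really forced, treat the detour $y=hk$ as a third symbol. Suppose that, inside columns, $h$ maps a set $\mathsf H$ onto $\mathsf U$, $k$ maps $\mathsf K$ onto $\mathsf K'$, and $y$ maps $\mathsf Y$ onto $\mathsf Y'$ by way of $A$. There are three constraints: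
\[
\mathsf H\cap\mathsf Y=\emptyset\ \ (h\text{ is a function}),\qquad \mathsf K'\cap\mathsf Y'=\emptyset\ \ (k\text{ is injective}),\qquad \mathsf U\varphi\cap\mathsf K=\emptyset .
\]
With $\varphi$ the identity on $C$, the first constraint blocks the consecutive symbols $h^{-1}y$ and $y^{-1}h$, the second blocks $ky^{-1}$ and $yk^{-1}$, and the third blocks $hk$ and $k^{-1}h^{-1}$. None of these pairs occurs when a reduced word in $h,k$ is rewritten by replacing every $hk$ by $y$ and every $k^{-1}h^{-1}$ by $y^{-1}$: the first four hide a cancellation, and the last two have been replaced. For instance $h^2k=hy$ needs only that $\mathsf U$ meets $\mathsf Y$. So we impose each constraint by its own random device and keep everything else independent. Random labels $\lambda$ separate $\mathsf H$ from $\mathsf Y$, random labels $\rho$ separate $\mathsf K'$ from $\mathsf Y'$, and a random set $V$ enforces the third constraint through $\mathsf U\subseteq V$ and $\mathsf K\cap V\varphi=\emptyset$.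

\subsection*{General $\varphi$}
Consider $hgk$ with an old element $g$. Without a detour it needs points $u\in\mathsf U$ with $ug\in\mathsf K$, that is, $u\in V$ and $ug\notin V\varphi$. If $ug\ne u\varphi$, these are conditions on two different points $u$ and $ug\varphi^{-1}$ (or on $u$ alone, if $ug\notin D$), and they hold with probability at least $1/4$. If $ug=u\varphi$ they are contradictory. So a detour is needed for each $g$ that $\varphi$ imitates almost everywhere on the set where we control $g$. We shall see that there are only countably many such $g$, because different old elements are controlled by different words in random permutations, and these rarely agree. Finally, $V$ is chosen column by column, so it can only deal with pairs $u,u\varphi$ in one column. The density has to be designed so that the remaining pairs can be discarded. We begin with this.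

\section{Columns and density}\label{sec:columns}

We recall the set theory that is needed. An \emph{ultrafilter} $\mathcal D$ on a set $I$ is a family of subsets of $I$, closed under supersets and finite intersections, that contains exactly one of $X$ and $I\setminus X$ for each $X\subseteq I$. If a finite union belongs to $\mathcal D$, so does one of its terms. Every family of sets whose finite intersections are nonempty is contained in an ultrafilter. A bounded family $(r_i)_{i\in I}$ of reals has a unique limit $r=\lim_{\mathcal D}r_i$, characterized by $\{i:|r_i-r|<\varepsilon\}\in\mathcal D$ for all $\varepsilon>0$; this limit is additive and monotone. Cardinals are identified with initial ordinals. Let $\mu$ be a regular uncountable cardinal. A \emph{club} is a closed unbounded subset of $\mu$. Finite intersections of clubs are clubs, and for any $b\colon\mu\to\mu$ the set of $i<\mu$ with $b(\gamma)<i$ for all $\gamma<i$ is a club. A set is \emph{stationary} if it meets every club. Solovay's theorem states that $\mu$ can be partitioned into $\mu$ stationary sets.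

Put $m_n=(n+2)!$ and $[m]=\{1,\dots,m\}$. Given a set $I$, finite sets $F_i\subseteq\kappa$ $(i\in I)$ and an ultrafilter $\mathcal D$ on $I$, let
\[
n_i=|F_i|,\qquad C_i=\{i\}\times[m_{n_i}],\qquad C=\bigcup_{i\in I}C_i,\qquad \operatorname{dens}(X)=\lim_{\mathcal D}\frac{|X\cap C_i|}{|C_i|}\quad(X\subseteq C).
\]
The $C_i$ are the \emph{columns}. The density is finitely additive and $\operatorname{dens}(C)=1$. A set of density $0$ is \emph{null}, and ``almost all $i$'' means all $i$ in a member of $\mathcal D$. The set $F_i$ is the part of a code $z\in\{0,1\}^\kappa$ that column $i$ will read.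

\begin{lemma}\label{lem:columns}
For every infinite cardinal $\kappa$ there are a set $I$ of size $\kappa$, finite sets $F_i\subseteq\kappa$ and an ultrafilter $\mathcal D$ on $I$ such that
\begin{itemize}
\item[(D1)] for every finite $F\subseteq\kappa$, almost all $i$ satisfy $F\subseteq F_i$;
\item[(D2)] for every partial injection $\varphi$ of $C$ there is a null set $Z\subseteq C$ such that $u$ and $u\varphi$ lie in the same column whenever both lie outside $Z$.
\end{itemize}
\end{lemma}

\begin{proof}
In each case $I$ will be linearly ordered, and $Z$ is the set of all $c\in C$ such that $c\varphi$ or $c\varphi^{-1}$ lies in a column earlier than that of $c$. If $u$ and $u\varphi$ lie in different columns, the one in the later column belongs to $Z$. So for (D2) we only have to show that $Z$ is null.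

\emph{The case $\kappa=\aleph_0$.} Let $I=\{0,1,2,\dots\}$, $F_i=\{0,\dots,i-1\}$, and let $\mathcal D$ contain all cofinite sets. Then (D1) holds. Each point of an earlier column accounts for at most two points of $Z\cap C_i$, so $|Z\cap C_i|\le2\sum_{i'<i}(i'+2)!\le4\,(i+1)!$, while $|C_i|=(i+2)!$.

\emph{The case of a regular uncountable $\kappa=\mu$.} Let $I=\mu$. By Solovay's theorem partition $\mu$ into stationary sets $T_F$ indexed by the finite subsets $F$ of $\mu$, of which there are $\mu$, and put $F_i=F$ for $i\in T_F$. An intersection of finitely many clubs and finitely many sets $\{i:F\subseteq F_i\}$ contains the intersection of a club with $T_{F'}$, where $F'$ is the union of the sets $F$ involved; so it is nonempty. Let $\mathcal D=\mathcal D_\mu$ be an ultrafilter containing all clubs and all sets $\{i:F\subseteq F_i\}$. Then (D1) holds. Given $\varphi$, let $b(\gamma)$ be the largest index of a column that meets the finite set $C_\gamma\varphi\cup C_\gamma\varphi^{-1}$ (or $0$ if this set is empty), and let $J$ be the club of all $i$ with $b(\gamma)<i$ for all $\gamma<i$. If $i\in J$ and some $c\in C_i$ had $c\varphi$ or $c\varphi^{-1}$ in $C_\gamma$ with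 $\gamma<i$, then $b(\gamma)\ge i$, which is false. So $Z\cap C_i=\emptyset$ for all $i\in J$.

\emph{The case of a singular $\kappa$.} Let $\chi<\kappa$ be the cofinality of $\kappa$ and let $(\kappa_\xi)_{\xi<\chi}$ be cardinals below $\kappa$ with supremum $\kappa$. A sum of fewer than $\chi$ cardinals below $\kappa$ is below $\kappa$, and $\kappa$ is a limit cardinal, so we can define recursively $\mu_\xi<\kappa$ as the successor of $\aleph_0+\kappa_\xi+\sum_{\zeta<\xi}\mu_\zeta$. Each $\mu_\xi$ is regular and uncountable. Let $I=\{(\xi,\gamma):\xi<\chi,\ \gamma<\mu_\xi\}$, ordered lexicographically; \emph{block} $\xi$ consists of the pairs with first entry $\xi$. Then $|I|=\kappa$. On block $\xi$ take the sets $F_{(\xi,\gamma)}\subseteq\mu_\xi$ and the ultrafilter $\mathcal D_{\mu_\xi}$ of the previous case. Let $\mathcal U$ be an ultrafilter on $\chi$ containing all final segments, and let $X\in\mathcal D$ if and only if $\{\xi:\{\gamma:(\xi,\gamma)\in X\}\in\mathcal D_{\mu_\xi}\}\in\mathcal U$. This is an ultrafilter. A finite $F\subseteq\kappa$ is contained in $\mu_\xi$ for all $\xi$ in a final segment, and for these $\xi$ we have $\{\gamma:F\subseteq F_{(\xi,\gamma)}\}\in\mathcal D_{\mu_\xi}$;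 this is (D1). Given $\varphi$ and $\xi$, take the club $J_\xi$ of the previous case for the restriction of $\varphi$ to pairs of points in columns of block $\xi$, and remove from it every $\gamma$ such that $\varphi$ or $\varphi^{-1}$ maps a point of $C_{(\xi,\gamma)}$ into a column of an earlier block. The columns of earlier blocks have fewer than $\mu_\xi$ points altogether, so fewer than $\mu_\xi$ ordinals are removed. By regularity they form a bounded set, and what remains contains a club. For the remaining $\gamma$ we have $Z\cap C_{(\xi,\gamma)}=\emptyset$, so $Z$ misses almost all columns.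
\end{proof}

Fix $I$, $F_i$, $\mathcal D$ as in the lemma; then $|C|=\kappa$. We record three consequences.
\begin{itemize}
\item[(D3)] \emph{A set of positive density has size $\kappa$.} It meets almost all columns, so it suffices to show that members of $\mathcal D$ have size $\kappa$. If $X\subseteq I$ and $|X|<\kappa$, there is $\gamma\in\kappa\setminus\bigcup_{i\in X}F_i$, and $X$ is disjoint from $\{i:\gamma\in F_i\}\in\mathcal D$.
\item[(D4)] \emph{For each $n$, almost all $i$ have $n_i\ge n$}, by (D1). Hence a set that meets each column in at most three points is null.
\item[(D5)] \emph{An injection $X\to C$ that maps each point into its own column preserves density}, since it preserves $|X\cap C_i|$.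
\end{itemize}

\section{Random tables}\label{sec:tables}

This section is finite combinatorics in a single column. Throughout, $m=m_n$.

\subsection{Tables and two probabilistic tools}
The \emph{kinds} of level $n$ are the symbols in $\mathcal K_n=\{a,h,k,y_0,\dots,y_{n-1}\}$, and the \emph{codes} of level $n$ are the elements of $\{0,1\}^n$. A \emph{level-$n$ table} consists of permutations $P_n(x,s)$ of $[m]$ and of \emph{label} functions $\lambda_n(s),\rho_n(s)\colon[m]\to\{0,\dots,n\}$, for all kinds $x$ and codes $s$ of level $n$. In a \emph{random} table all permutations and all values of all label functions are independent, the permutations are uniformly distributed, and a label takes the value $j<n$ with probability $2^{-j-1}$ and the value $n$ with probability $2^{-n}$. A \emph{level-$n$ word} is a word in the letters $(x,s)$ and their inverses; it is \emph{reduced} if no letter is adjacent to its inverse. Words act on $[m]$ through $(x,s)\mapsto P_n(x,s)$. We write $(x^{-1},s)=(x,s)^{-1}$ and $P_n(x^{-1},s)=P_n(x,s)^{-1}$. There are $(n+3)2^n$ letters, so for fixed $\ell$ the number of words of length at most $\ell$, and the number of $\ell$-tuples of codes, is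 $e^{O(n)}=e^{o(m)}$.

We reveal random tables step by step. If a uniform permutation $P$ of $[m]$ is known to extend a bijection $X\to Y$, it is uniform among such extensions; so for $x\notin X$ the point $xP$ is uniform on $[m]\setminus Y$, and for $y\notin Y$ the point $yP^{-1}$ is uniform on $[m]\setminus X$. This remains true for several independent permutations and labels when each query depends on the earlier answers. A \emph{revealed pair} is a pair $(x,xP)$ disclosed in this way. A revealed pair $(x,x')$ with $x\ne x'$, obtained by applying a letter $u$ to $x$, determines the value of a letter $u'$ at $x'$ only if $u'=u^{-1}$.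

\begin{lemma}\label{lem:tail}
Let $\xi_1,\dots,\xi_t$ be $\{0,1\}$-valued random variables determined in successive steps of a random process, and suppose that the conditional probability of $\xi_j=1$, given the history before step $j$, is always at least $p$. Then $\Pr\bigl(\sum_j\xi_j\le tp/2\bigr)\le e^{-tp/8}$.
\end{lemma}

\begin{proof}
The conditional expectation of $2^{-\xi_j}$ is at most $1-p/2$, so the expectation of $2^{-\sum\xi_j}$ is at most $(1-p/2)^t\le e^{-tp/2}$. By Markov's inequality the probability in question is at most $2^{tp/2}e^{-tp/2}=e^{-tp(1-\ln2)/2}\le e^{-tp/8}$.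
\end{proof}

\subsection{Distinct words rarely agree}

\begin{lemma}\label{lem:free}
Fix $\ell\ge1$ and $\varepsilon\in(0,1]$. For all large $n$, with probability at least $1-e^{-m}$, every nonempty reduced level-$n$ word of length at most $\ell$ has at most $\varepsilon m$ fixed points.
\end{lemma}

\begin{proof}
Fix a reduced word $w=u_1\cdots u_l$ with $1\le l\le\ell$. For a point $x$ put $x_0=x$, $x_j=x_{j-1}u_j$, and call $\{x_0,\dots,x_{l-1}\}$ the trajectory of $x$. For each $j$ the map $x\mapsto x_j$ is a bijection, so each point lies on at most $\ell$ trajectories, and each trajectory meets at most $\ell^2$ trajectories. If $w$ has more than $\varepsilon m$ fixed points, a greedy choice gives $b=\lfloor\varepsilon m/(2\ell^2)\rfloor$ fixed points with pairwise disjoint trajectories.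

Fix a set of $b$ points and bound the probability that all of them are fixed points with pairwise disjoint trajectories. Reveal $x_1,\dots,x_l$ for one starting point after the other. Suppose that all earlier starting points are fixed points with disjoint trajectories, so that the pairs revealed so far involve only points of earlier trajectories, and that the current point $x$ lies on none of them. If $x$ is to succeed, then $x_1,\dots,x_l$ avoid the earlier trajectories and, as $x_l=x_0$, there is a first $j\le l$ with $x_j\in\{x_0,\dots,x_{j-1}\}$. Consider the moment before $x_j$ is revealed, with $x_0,\dots,x_{j-1}$ distinct and off the earlier trajectories. The only revealed pair that involves $x_{j-1}$ is $(x_{j-2},x_{j-1})$, if $j\ge2$, and it does not determine $x_{j-1}u_j$ because $u_j\ne u_{j-1}^{-1}$. At most $\ell b\le m/2$ pairs have been revealed, so $x_j$ is uniform on a set of at least $m/2$ points and falls into $\{x_0,\dots,x_{j-1}\}$ with probability at most $2\ell/m$. Summing over $j$, the point $x$ succeeds with conditional probability at most $2\ell^2/m$. Hence $w$ has more than $\varepsilon m$ fixed points with probability at most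
\[
\binom mb\Bigl(\frac{2\ell^2}m\Bigr)^{b}\le\Bigl(\frac{em}{b}\cdot\frac{2\ell^2}{m}\Bigr)^{b}=\Bigl(\frac{2e\ell^2}{b}\Bigr)^{b}=e^{-\Theta(m\log m)} .
\]
A union bound over the $e^{o(m)}$ words completes the proof.
\end{proof}

\subsection{Patterns and admissible points}
We now model a word $g_0X_1g_1\cdots X_rg_r$ in which the $X_j$ are new symbols and the $g_j$ are old elements, each controlled on a large set. A \emph{symbol} is a kind or the formal inverse of a kind. Following Section~\ref{sec:idea}, a symbol other than $a^{\pm1}$ imposes an \emph{initial requirement} on the point to which it is applied and a \emph{final requirement} on the point it produces: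
\begin{center}
\begin{tabular}{c|cc||c|cc}
symbol & initial & final & symbol & initial & final\\ \hline
$h$ & $\lambda=0$ & $\mathsf{in}$ & $h^{-1}$ & $\mathsf{in}$ & $\lambda=0$\\
$k$ & $\mathsf{out}$ & $\rho=0$ & $k^{-1}$ & $\rho=0$ & $\mathsf{out}$\\
$y_j$ & $\lambda=j+1$ & $\rho=j+1$ & $y_j^{-1}$ & $\rho=j+1$ & $\lambda=j+1$
\end{tabular}
\end{center}
The symbols $a^{\pm1}$ impose none. There are three \emph{sorts} of requirement: those on $\lambda$, those on $\rho$, and the pair $\mathsf{in},\mathsf{out}$, which concerns the set $V$ and is interpreted in Section~\ref{sub:V}.

\begin{definition}\label{def:pattern}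
A \emph{pattern} $\mathfrak p=(X_1,\dots,X_r;J)$ consists of $r\ge1$ symbols, either all of kind $a$ or all of kinds $h,k,y_j$, and a set $J\subseteq\{1,\dots,r-1\}$, such that for each $j\in J$ we have $X_{j+1}\ne X_j^{-1}$, and the final requirement of $X_j$ and the initial requirement of $X_{j+1}$, if present, are of different sorts.

A \emph{type} is a triple $(\mathfrak p,\ell,\delta)$ with a pattern $\mathfrak p$, an integer $\ell\ge1$ and $\delta\in\{1,\frac12,\frac13,\dots\}$. Given a level-$n$ table, with $n$ so large that $\mathcal K_n$ contains the kinds in $\mathfrak p$, a \emph{configuration} of this type consists of reduced level-$n$ words $\beta_0,\dots,\beta_r$ of length at most $\ell$ and sets $S_0,\dots,S_r\subseteq[m]$ of size at least $\delta m$, such that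
\begin{itemize}
\item $\beta_j=1$ and $S_j=[m]$ for $j\in J$;
\item $c\beta_j\ne c$ for all $c\in S_j$ if $1\le j<r$ and $j\notin J$ (in particular $\beta_j\ne1$).
\end{itemize}
A code $s$ is \emph{fresh} if it occurs in no $\beta_j$. For a fresh code $s$, the \emph{path} of $c\in[m]$ is
\[
c\xrightarrow{\ \beta_0\ }c_1^-\xrightarrow{(X_1,s)}c_1^+\xrightarrow{\ \beta_1\ }c_2^-\xrightarrow{(X_2,s)}c_2^+\xrightarrow{\ \beta_2\ }\cdots\xrightarrow{\beta_{r-1}}c_r^-\xrightarrow{(X_r,s)}c_r^+ .
\]
It has $2r$ \emph{positions}; position $c_j^-$ carries the initial and position $c_j^+$ the final requirement of $X_j$. The point $c$ is \emph{$s$-admissible} if $c\in S_0$, $c_j^+\in S_j$ for $1\le j\le r$, and all requirements on $\lambda$ and $\rho$ hold along the path for the labels $\lambda_n(s),\rho_n(s)$.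
\end{definition}

Thus $J$ lists the places where two new symbols are adjacent, so that one point has to meet two requirements. At all other places the second condition on configurations guarantees $c_j^+\ne c_{j+1}^-$, so that even clashing requirements fall on different points.

\begin{lemma}\label{lem:admissible}
For each type there are $\eta>0$ and an integer $L$ such that for all large $n$ a random level-$n$ table has the following property with probability at least $1-e^{-m}$: for every configuration of this type, all but at most $L$ fresh codes $s$ have at least $\eta m$ $s$-admissible points.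
\end{lemma}

\begin{proof}
Fix words $\beta_j$, sets $S_j$ and $L+1$ distinct fresh codes, with $L$ to be chosen, and condition on all entries of the table at all other codes. The $\beta_j$ are now fixed permutations, and it is decided whether we have a configuration; assume that we do. The table entries at the $L+1$ codes are still independent. Consider one of these codes, $s$. Let $v$ be an upper bound for the label values required in $\mathfrak p$; for $n>v$ each of them has probability at least $p_0=2^{-v-1}$.

We make $t=\lfloor\delta m/(12r)\rfloor$ successive attempts to find an admissible point, and we maintain a set $T$ of \emph{touched} points, initially empty, which contains every point of a revealed pair and every point at which a label was revealed. An attempt runs as follows. Choose $c\in S_0$ with $c\beta_0\notin T$, touch $c_1^-=c\beta_0$, reveal the label required there, if any, and stop unless it is as required. Then for $j=1,\dots,r$: let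
\[
\mathrm{Good}_j=\{x\in S_j:x\notin T,\ x\beta_j\notin T\}
\]
for the current $T$, the last condition being omitted for $j=r$; reveal and touch $c_j^+=c_j^-P_n(X_j,s)$, and stop unless $c_j^+\in\mathrm{Good}_j$; if $j<r$ touch $c_{j+1}^-=c_j^+\beta_j$; reveal the labels required at $c_j^+$ and, if $j<r$, at $c_{j+1}^-$, and stop unless they are as required. The attempt \emph{succeeds} if it never stops; then $c$ is admissible. Different attempts have different points $c_1^-$, hence different $c$.

An attempt touches at most $2r$ points, so $|T|\le2rt\le\delta m/6$ throughout. Therefore a starting point always exists, and $|\mathrm{Good}_j|\ge\delta m-2|T|\ge\delta m/2$.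

The point $c_j^+$ is undetermined before it is revealed. For $j=1$, no revealed pair involves $c_1^-$. For $j\ge2$, the point $c_j^-$ was outside $T$ just before $c_{j-1}^+$ was revealed, so the only revealed pair that can involve it is $(c_{j-1}^-,c_{j-1}^+)$, and only through $c_j^-=c_{j-1}^+$. Since $c_{j-1}^+\in S_{j-1}$, this equality forces $j-1\in J$, and then $X_j\ne X_{j-1}^{-1}$, so the pair does not determine $c_j^+$. Hence $c_j^+$ is uniform on a set that contains all untouched points, and it falls into $\mathrm{Good}_j$ with probability at least $\delta/2$. Each label is revealed at a point that has just been touched for the first time; two labels are revealed at the same point only if $j\in J$, and then they are values of the two different functions $\lambda_n(s)$ and $\rho_n(s)$. So each of the at most $2r$ labels is as required with conditional probability at least $p_0$. Altogether each attempt succeeds with conditional probability at least $p=(\delta/2)^rp_0^{2r}$.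

Put $\eta=\delta p/(48r)$. For large $m$ we have $t\ge\delta m/(24r)$, so $tp/2\ge\eta m$, and Lemma~\ref{lem:tail} bounds the probability of fewer than $\eta m$ admissible points by $e^{-\eta m/4}$. All $L+1$ codes fail with probability at most $e^{-\eta(L+1)m/4}$. There are at most $2^{(r+1)m}e^{o(m)}$ choices of the sets, words and codes. Choose $L$ with $\eta(L+1)/4\ge(r+1)\ln2+2$. The total failure probability is at most $e^{-2m+o(m)}\le e^{-m}$ for large $n$.
\end{proof}

\subsection{Fixing the tables}\label{sub:fix}
There are countably many pairs $(\ell,\varepsilon)$ with $\varepsilon\in\{1,\frac12,\frac13,\dots\}$ and countably many types. List them in one sequence $\vartheta_0,\vartheta_1,\dots$, and let the assertion of Lemma~\ref{lem:free} or~\ref{lem:admissible} for $\vartheta_q$ hold for $n\ge n(\vartheta_q)$. A random level-$n$ table fails one of the properties for some $q<n$ with $n(\vartheta_q)\le n$ with probability at most $ne^{-m_n}<1$. \emph{For each $n$ we fix a level-$n$ table that fails none of them.} For these tables: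
\begin{itemize}
\item[(T1)] for each $\ell$ and $\varepsilon>0$ and all large $n$, every nonempty reduced level-$n$ word of length at most $\ell$ has at most $\varepsilon m$ fixed points;
\item[(T2)] for each type there are $\eta>0$ and $L$ such that for all large $n$ and every configuration of this type, all but at most $L$ fresh codes have at least $\eta m$ admissible points.
\end{itemize}

\subsection{The sets $V$}\label{sub:V}
The requirements $\mathsf{in}$ and $\mathsf{out}$ refer to a partial injection $\psi$ of $[m]$, the trace of $\varphi$ on a column. There are more than $m!$ such $\psi$, too many for a union bound against probabilities $e^{-O(m)}$. So the sets $V$ are chosen after $\psi$, while the tables stay fixed.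

Let $\mathfrak p$ be a pattern in the kinds $h,k,y_j$. A configuration is \emph{$\psi$-compatible} if for all $1\le j<r$ with $j\notin J$:
\begin{itemize}
\item if $(X_j,X_{j+1})=(h,k)$, no $c\in S_j$ satisfies $c\psi=c\beta_j$;
\item if $(X_j,X_{j+1})=(k^{-1},h^{-1})$, no $c\in S_j$ satisfies $c\beta_j\psi=c$.
\end{itemize}
Given sets $V(s)\subseteq[m]$, a point $x$ satisfies $\mathsf{in}$ for $s$ if $x\in V(s)$, and it satisfies $\mathsf{out}$ for $s$ if $x\notin V(s)\psi$, that is, if $x\psi^{-1}$ is undefined or not in $V(s)$. A point $c$ is \emph{$s$-good} if it is $s$-admissible and the requirements $\mathsf{in}$ and $\mathsf{out}$ hold along its path. Compatibility cannot be dropped: if $(X_j,X_{j+1})=(h,k)$ and $\psi$ agrees with $\beta_j$ on all of $S_j$, then $c_j^+\in V(s)$ forces $c_{j+1}^-\in V(s)\psi$, and no point is good.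

\begin{lemma}\label{lem:good}
For each type with a pattern in the kinds $h,k,y_j$ there are $\eta^*>0$ and integers $L^*,n^*$ such that for every $n\ge n^*$ and every partial injection $\psi$ of $[m]$, independent uniformly random subsets $V(s)\subseteq[m]$, $s\in\{0,1\}^n$, have the following property with probability at least $1-e^{-m}$: for every $\psi$-compatible configuration of this type, all but at most $L^*$ fresh codes $s$ have at least $\eta^*m$ $s$-good points.
\end{lemma}

\begin{proof}
Let $\eta,L$ be as in (T2), let $n$ be large, and fix $\psi$ and a $\psi$-compatible configuration. For a position $u$ write $c_u$ for the point of the path of $c$ at $u$; the map $c\mapsto c_u$ is a permutation of $[m]$. Let $(u,v)$ be a pair of positions with requirement $\mathsf{in}$ at $u$ and $\mathsf{out}$ at $v$. A point $c$ has a \emph{conflict} at $(u,v)$ for the code $s$ if $c_u\psi=c_v$. A point with a conflict cannot be good. We first show, without any randomness, that for most codes conflicts are rare.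

\emph{Step 1: positions on both sides of one $\beta_j$.} Let $\{u,v\}$ be the positions $c_j^+,c_{j+1}^-$. Then $j\notin J$, since $\mathsf{in}$ and $\mathsf{out}$ are of the same sort. If $u$ is $c_j^+$, the table of requirements gives $(X_j,X_{j+1})=(h,k)$, and a conflict reads $c_j^+\psi=c_j^+\beta_j$. If $u$ is $c_{j+1}^-$, then $(X_j,X_{j+1})=(k^{-1},h^{-1})$, and a conflict reads $c_j^+\beta_j\psi=c_j^+$. For admissible $c$ we have $c_j^+\in S_j$, so compatibility excludes both.

\emph{Step 2: all other pairs.} The word $\beta_0(X_1,s)\beta_1\cdots(X_r,s)\beta_r$ is reduced, because $s$ is fresh, $\beta_j\ne1$ for $1\le j<r$ with $j\notin J$, and $X_{j+1}\ne X_j^{-1}$ for $j\in J$. Its length is at most $\ell_0=r+(r+1)\ell$. For a pair $(u,v)$ not covered by Step 1 we have $c_v=c_u\tau(s)$, where $\tau(s)$ is the segment of this word between the two positions, or its inverse; it is reduced and contains a letter with code $s$. So $\tau(s)\ne\tau(s')$ for distinct fresh codes, and $\tau(s)\tau(s')^{-1}$ reduces to a nonempty word of length at most $2\ell_0$. Put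
\[
B_s=\{x:x\psi=x\tau(s)\},\qquad \xi=\frac{\eta}{8r^2},\qquad Q=\lceil2/\xi\rceil,
\]
and fix $\varepsilon<1/Q^2$. A point of $B_s\cap B_{s'}$ is fixed by $\tau(s)\tau(s')^{-1}$, so $|B_s\cap B_{s'}|\le\varepsilon m$ by (T1). If $Q$ fresh codes had $|B_s|\ge\xi m$, then the inequality $\sum_s|B_s|\le|\bigcup_sB_s|+\sum_{\{s,s'\}}|B_s\cap B_{s'}|$ would give
\[
2m\le Q\xi m\le\sum_s|B_s|\le m+Q^2\varepsilon m<2m .
\]
So all but fewer than $Q$ fresh codes have $|B_s|<\xi m$. A conflict of $c$ at $(u,v)$ means $c_u\in B_s$, which happens for $|B_s|$ points $c$. There are at most $4r^2$ pairs $(u,v)$. Hence all but at most $L+4r^2Q$ fresh codes are \emph{fine}, meaning that they have at least $\eta m-4r^2\xi m=\eta m/2$ admissible points without conflict.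

\emph{Step 3: choosing $V(s)$.} Let $s$ be fine and let $c$ be admissible without conflict. Let $\Delta_c^+$ be the set of points $c_u$ at positions with requirement $\mathsf{in}$, and $\Delta_c^-$ the set of those points $c_v\psi^{-1}$ that are defined, for positions $v$ with requirement $\mathsf{out}$. Then $c$ is good if and only if $\Delta_c^+\subseteq V(s)$ and $\Delta_c^-\cap V(s)=\emptyset$. The two sets are disjoint because $c$ has no conflict, and $\Delta_c=\Delta_c^+\cup\Delta_c^-$ has at most $2r$ points; so $c$ is good with probability at least $2^{-2r}$. Each point of $[m]$ lies in $\Delta_c$ for at most $2r$ values of $c$, one for each position, so $\Delta_c$ meets $\Delta_{c'}$ for at most $4r^2$ values of $c'$. A greedy choice gives $t\ge\eta m/(2(4r^2+1))$ such points $c$ with pairwise disjoint $\Delta_c$, and these are good independently. Put $\eta^*=2^{-2r}\eta/(4(4r^2+1))$, so that $t2^{-2r}/2\ge\eta^*m$. By Lemma~\ref{lem:tail} the probability of fewer than $\eta^*m$ good points is at most $e^{-\eta^*m/4}$.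

\emph{Step 4: union bound.} These events are independent for different codes. Choose $L'$ with $\eta^*(L'+1)/4\ge(r+1)\ln2+2$. For fixed $\psi$ there are at most $2^{(r+1)m}e^{o(m)}$ pairs consisting of a compatible configuration and a set of $L'+1$ fine codes for it. So with probability at least $1-e^{-2m+o(m)}\ge1-e^{-m}$ no configuration has $L'+1$ fine codes that all fail. Then $L^*=L+4r^2Q+L'$ works. None of the bounds on $n$ depends on $\psi$.
\end{proof}

List the types in Lemma~\ref{lem:good} as $\theta_0,\theta_1,\dots$. As $ne^{-m_n}<1$, \emph{for each $n$ and each partial injection $\psi$ of $[m_n]$ we can fix sets $V_n^\psi(s)$} that have the property of the lemma for all $\theta_q$ with $q<n$ and $n^*(\theta_q)\le n$. Thus: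
\begin{itemize}
\item[(T3)] for each type with a pattern in the kinds $h,k,y_j$ there are $\eta^*>0$ and $L^*$ such that for all large $n$, all $\psi$ and every $\psi$-compatible configuration of this type, all but at most $L^*$ fresh codes have at least $\eta^*m$ good points with respect to the sets $V_n^\psi(s)$.
\end{itemize}

\subsection{Transfer to the columns}
A \emph{code} is now an element $z\in\{0,1\}^\kappa$. For $i\in I$ let $z|i\in\{0,1\}^{n_i}$ list the values of $z$ on $F_i$ in increasing order of the arguments. Identify $C_i$ with $[m_{n_i}]$. Let $\mathbb F$ be the free group on the letters $(x,z)$, with $x\in\bigcup_n\mathcal K_n$ and $z$ a code. It acts on $C$, preserving columns: $(x,z)$ acts on $C_i$ as $P_{n_i}(x,z|i)$ if $x\in\mathcal K_{n_i}$, and trivially otherwise. Let $\lambda^z,\rho^z$ be the functions on $C$ given on $C_i$ by $\lambda_{n_i}(z|i)$ and $\rho_{n_i}(z|i)$. If $\psi$ is a partial injection of $C$ that preserves columns, with restrictions $\psi_i$ to $C_i$, let $V^\psi(z)\subseteq C$ be the union of the sets $V_{n_i}^{\psi_i}(z|i)\subseteq C_i$.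

Say that $i$ \emph{resolves} a finite set of letters if their kinds are in $\mathcal K_{n_i}$ and distinct codes among them have distinct restrictions $z|i$. Almost all $i$ do, by (D4) and by (D1) applied to a finite $F\subseteq\kappa$ containing an argument at which any two of the codes differ. For such $i$, the substitution $(x,z)\mapsto(x,z|i)$ turns reduced words in these letters into reduced level-$n_i$ words of the same length with the same action on $C_i$.

\begin{lemma}\label{lem:agree}
If $\beta\ne\beta'$ in $\mathbb F$, then $\{c\in C:c\beta=c\beta'\}$ is null.
\end{lemma}

\begin{proof}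
This is the set of fixed points of $\beta\beta'^{-1}\ne1$. Given $\varepsilon>0$, almost all $i$ resolve the letters of its reduced form and have $n_i$ large, and then (T1) bounds the number of fixed points in $C_i$ by $\varepsilon|C_i|$.
\end{proof}

Let $\mathfrak p=(X_1,\dots,X_r;J)$ be a pattern. A \emph{global configuration} for $\mathfrak p$ consists of $\beta_0,\dots,\beta_r\in\mathbb F$ and sets $S_0,\dots,S_r\subseteq C$ of positive density with $\beta_j=1$, $S_j=C$ for $j\in J$, and $c\beta_j\ne c$ for all $c\in S_j$ if $1\le j<r$, $j\notin J$. Fresh codes $z$, paths, $z$-admissible points, $\psi$-compatibility and $z$-good points are defined as before, with $C$, $\lambda^z$, $\rho^z$, $V^\psi(z)$ in place of $[m]$, $\lambda_n(s)$, $\rho_n(s)$, $V(s)$.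

\begin{lemma}\label{lem:transfer}
Consider a global configuration for a pattern $\mathfrak p$.
\begin{itemize}
\item[(a)] For all but finitely many fresh codes $z$, the set of $z$-admissible points has positive density.
\item[(b)] If $\mathfrak p$ is in the kinds $h,k,y_j$ and the configuration is $\psi$-compatible for a column-preserving partial injection $\psi$ of $C$, then for all but finitely many fresh codes $z$ the set of $z$-good points has positive density.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\ell\ge1$ bound the lengths of the $\beta_j$, and let $\delta$ be the reciprocal of an integer, smaller than all $\operatorname{dens}(S_j)$. For (a) take $\eta,L$ from (T2) for $(\mathfrak p,\ell,\delta)$, and let $z_0,\dots,z_L$ be distinct fresh codes. Almost all $i$ resolve the letters of the $\beta_j$ together with all letters $(x,z_q)$, $x$ a kind in $\mathfrak p$, have $n_i$ large, and satisfy $|S_j\cap C_i|\ge\delta|C_i|$ for all $j$. For such $i$ the restriction to $C_i$ is a configuration of type $(\mathfrak p,\ell,\delta)$, and $z_0|i,\dots,z_L|i$ are distinct fresh codes for it. So for some $q$ there are at least $\eta|C_i|$ $z_q$-admissible points in $C_i$.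 Since $\mathcal D$ is an ultrafilter, one $q$ serves for almost all $i$, and the $z_q$-admissible points have density at least $\eta$. Hence at most $L$ fresh codes are exceptional. For (b), the restriction to $C_i$ is $\psi_i$-compatible, and the same argument applies with (T3), $\eta^*$, $L^*$ and good points.
\end{proof}

\section{The construction of $G$}\label{sec:construction}

Since all sets of size $\kappa$ are in bijection, we may take $\Omega=A\sqcup C$ with $C$ as in Section~\ref{sec:columns} and $|A|=\kappa$.

\subsection{The recursion}
A \emph{task} is an element of $\operatorname{Sym}(A)$ or of $\mathcal I$. There are $2^\kappa$ tasks; enumerate them by the ordinals $\alpha<2^\kappa$. At stage $\alpha$ we choose a code $z_\alpha$, different from the earlier ones, and introduce new generators, each with an assigned permutation of $\Omega$: one generator $a$ for a task in $\operatorname{Sym}(A)$, two generators $h,k$ for a task in $\mathcal I$. Let $\Gamma_\alpha$ be the free group on the generators introduced before stage $\alpha$. It acts on $\Omega$, and $|\Gamma_\alpha|\le|\alpha|+\aleph_0<2^\kappa$. Along with the generators we define a \emph{shadow} $\beta_g\in\mathbb F$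 for each $g\in\Gamma_\alpha$, never changing earlier shadows, and we put
\[
\operatorname{Ag}(g)=\{c\in C:cg=c\beta_g\},
\]
the set where $g$ agrees with its shadow. The inductive hypothesis is:
\begin{itemize}
\item[$(\ast_\alpha)$] the map $g\mapsto\beta_g$ is injective on $\Gamma_\alpha$, only codes $z_\xi$ with $\xi<\alpha$ occur in the $\beta_g$, $\beta_1=1$, $\beta_{g^{-1}}=\beta_g^{-1}$, and $\operatorname{dens}(\operatorname{Ag}(g))>0$ for all $g\in\Gamma_\alpha$.
\end{itemize}
The shadow map is not required to be a homomorphism, and the detours will prevent it from being one. Injectivity is what lets us apply Lemma~\ref{lem:agree}. If $c\in\operatorname{Ag}(g)$ and $u=cg=c\beta_g$, then $ug^{-1}=c=u\beta_{g^{-1}}$; so $g$ maps $\operatorname{Ag}(g)$ bijectively onto $\operatorname{Ag}(g^{-1})$, preserving columns.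

The hypothesis holds for $\alpha=0$, as $\operatorname{Ag}(1)=C$, and passes to limit ordinals by taking unions. At a successor step, every $g\in\Gamma_{\alpha+1}\setminus\Gamma_\alpha$ has a unique \emph{normal form}
\begin{equation}\label{eq:nf}
g=g_0x_1g_1\cdots x_qg_q,\qquad q\ge1,
\end{equation}
where the $x_j$ are new generators or their inverses, $g_j\in\Gamma_\alpha$, and $g_j\ne1$ whenever $x_{j+1}=x_j^{-1}$; it is obtained by marking the new letters in the reduced word for $g$. The abstract group $\Gamma_{\alpha+1}$ does not depend on the code. For each \emph{unused} code $z$, that is $z\notin\{z_\xi:\xi<\alpha\}$, we shall define an action of the new generators and shadows, and show that each $g$ has $\operatorname{dens}(\operatorname{Ag}(g))=0$ for only finitely many $z$. Then fewer than $2^\kappa$ codes are used or excluded, and any other code can be taken as $z_\alpha$.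

\subsection{A task $\pi\in\operatorname{Sym}(A)$}\label{sub:pi}
For an unused code $z$ let $a$ act as $\pi$ on $A$ and as $(a,z)$ on $C$. For $g$ as in \eqref{eq:nf} put
\[
\beta_g=\beta_{g_0}(x_1,z)\beta_{g_1}\cdots(x_q,z)\beta_{g_q}.
\]
This word is reduced, since $z$ does not occur in the $\beta_{g_j}$, and $\beta_{g_j}\ne1$ when $g_j\ne1$. From it we read off the letters with code $z$ and, by injectivity on $\Gamma_\alpha$, the $g_j$; so the shadow map is injective on $\Gamma_{\alpha+1}$. The normal form of $g^{-1}$ is obtained by reversing and inverting that of $g$, so $\beta_{g^{-1}}=\beta_g^{-1}$.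

\begin{lemma}\label{lem:stagepi}
For each $g\in\Gamma_{\alpha+1}\setminus\Gamma_\alpha$, all but finitely many unused codes $z$ give $\operatorname{dens}(\operatorname{Ag}(g))>0$.
\end{lemma}

\begin{proof}
Let $J=\{1\le j<q:g_j=1\}$; then $(x_1,\dots,x_q;J)$ is a pattern. Put $\beta_j=\beta_{g_j}$, $S_0=\operatorname{Ag}(g_0)$, $S_q=\operatorname{Ag}(g_q)$, $S_j=C$ for $j\in J$, and $S_j=\{c\in\operatorname{Ag}(g_j):c\beta_j\ne c\}$ for the remaining $j$. For these $j$ we have $\beta_j\ne1$, so by Lemma~\ref{lem:agree} only a null set is removed from $\operatorname{Ag}(g_j)$. By $(\ast_\alpha)$ we have a global configuration, and unused codes are fresh. If $c$ is $z$-admissible, then $g_0$ acts on $c$ as $\beta_0$, each $x_j$ maps $c_j^-$ to $c_j^+$, and $g_j$ acts on $c_j^+\in S_j\subseteq\operatorname{Ag}(g_j)$ as $\beta_j$. So $cg=c\beta_g$. Now apply Lemma~\ref{lem:transfer}(a).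
\end{proof}

\subsection{A task $\varphi\in\mathcal I$: preparations that do not depend on the code}
Let $D=\Omega\varphi$ and $E=\Omega\setminus D$, so $|E|=\kappa$.

\emph{The elements that need a detour.} Say that $\varphi$ \emph{follows} $g\in\Gamma_\alpha$ if $\{c\in\operatorname{Ag}(g):c\varphi\ne cg\}$ is null. Suppose $\varphi$ follows two different elements $g,g'$. Outside a null set, every $c\in\operatorname{Ag}(g)\cap\operatorname{Ag}(g')$ satisfies $c\beta_g=cg=c\varphi=cg'=c\beta_{g'}$. As $\beta_g\ne\beta_{g'}$, Lemma~\ref{lem:agree} shows that $\operatorname{Ag}(g)\cap\operatorname{Ag}(g')$ is null. By finite additivity, for each integer $t\ge1$ at most $t$ followed elements have $\operatorname{dens}(\operatorname{Ag}(g))>1/t$; so $\varphi$ follows at most countably many elements. List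
\[
\Lambda=\{1\}\cup\{g\in\Gamma_\alpha:\varphi\text{ follows }g\}=\{g^{(0)}=1,\ g^{(1)},\ g^{(2)},\dots\}
\]
without repetition; the list may be finite, and indices $j,l$ on $g^{(j)}$, $y_j$ and related objects range over its indices. We include $1$ in any case, so that no point will have to satisfy both $\mathsf{in}$ and $\mathsf{out}$. The kind $y_j$ will be the shadow of the detour $hg^{(j)}k$.

\emph{Reserved points.} The detours run through sets of size $\kappa$ that must not interfere with the part of $C$ on which $h,k$ copy the tables. We make these sets so sparse that they are null. We construct sets $E^*,E_0,E_1,\dots\subseteq E$ by a recursion of length $\kappa$ in which each of them is the target of $\kappa$ steps. At a step with target $E_j$ choose $e\in E$ such that none of the points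
\[
e,\qquad e(g^{(j)})^{-1},\qquad e(g^{(j)})^{-1}\varphi
\]
is a point reserved at an earlier step or lies in a column containing such a point; put $e$ into $E_j$ and reserve the three points. At a step with target $E^*$ do the same with the single point $e$. Since columns are finite, fewer than $\kappa$ points are forbidden at each step, and the three points are injective functions of $e$; so a choice exists. Let $W_j=E_j(g^{(j)})^{-1}$, and let
\[
R=E^*\cup\bigcup_j\,(E_j\cup W_j\cup W_j\varphi)
\]
be the set of reserved points. Points reserved at different steps are different. Hence $E^*,E_0,E_1,\dots$ are pairwise disjoint sets of size $\kappa$, and $W_0=E_0,W_1,\dots$ are pairwise disjoint. All reserved points in a column come from one step, so $|R\cap C_i|\le3$, and $R\cap C$ is null by (D4).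

\emph{The discarded set.} Let $Z$ be the union of $R\cap C$ and the null set given by (D2) for the partial injection $\{(u,u\varphi):u,u\varphi\in C\}$. Then $Z$ is null. Let $\psi$ be the restriction of $\varphi$ to those $u\in C$ for which $u\varphi$ lies in the column of $u$.

\subsection{A task $\varphi\in\mathcal I$: the permutations $h$ and $k$}\label{sub:hk}
Fix an unused code $z$. Write $\lambda,\rho,V$ for $\lambda^z,\rho^z,V^\psi(z)$, and $\hat x$ for the permutation of $C$ induced by the letter $(x,z)$. The following sets collect the points at which a symbol meets its requirements: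
\begin{align*}
\mathsf H&=\{c\in C\setminus Z:\ \lambda(c)=0,\ c\hat h\in V\setminus Z\},\qquad \mathsf U=\mathsf H\hat h,\\
\mathsf K&=\{c\in C\setminus Z:\ c\notin V\psi,\ \rho(c\hat k)=0\},\\
\mathsf Y_j&=\{c\in C\setminus Z:\ \lambda(c)=j+1,\ \rho(c\hat y_j)=j+1\}.
\end{align*}
(If $c\in\mathsf Y_j\cap C_i$ then $j+1\le n_i$, so $y_j\in\mathcal K_{n_i}$.) All of $\mathsf H,\mathsf U,\mathsf K,\mathsf Y_j$ are disjoint from $Z$, hence from $R$. The constraint of Section~\ref{sec:idea} holds, for $\mathsf U$ and for the sets through which the detours pass:
\begin{equation}\label{eq:avoid}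
\mathsf U\varphi\cap\mathsf K=\emptyset\qquad\text{and}\qquad W_j\varphi\cap\mathsf K=\emptyset .
\end{equation}
The second statement holds because $W_j\varphi\subseteq R$. For the first, let $u\in\mathsf U$ and $u\varphi\in\mathsf K$. Both points lie in $C\setminus Z$, so by (D2) they lie in one column, and $u\varphi=u\psi$. But $u\in V$, so $u\varphi\in V\psi$, contrary to the definition of $\mathsf K$.

Choose injections $\iota_j\colon\mathsf Y_j\to E_j$ with $|E_j\setminus\mathsf Y_j\iota_j|=\kappa$, a subset $E^{**}\subseteq E^*$ with $|E^{**}|=|\mathsf K\varphi^{-1}|$ and $|E^*\setminus E^{**}|=\kappa$, and a moiety $A_0$ of $A$. We prescribe $h$ and then $k$ on three kinds of pieces: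
\begin{center}
\begin{tabular}{c|lll}
 & domain & rule & range\\ \hline
 & $\mathsf H$ & $c\mapsto c\hat h$ & $\mathsf U$\\
$h$ & $\mathsf Y_j$ & $c\mapsto c\iota_j(g^{(j)})^{-1}$ & in $W_j$\\
 & $E^{**}$ & a bijection & $\mathsf K\varphi^{-1}$\\ \hline
 & $\mathsf K$ & $c\mapsto c\hat k$ & in $\{c\in C:\rho(c)=0\}$\\
$k$ & $\mathsf Y_j\iota_j\subseteq E_j$ & $c\iota_j\mapsto c\hat y_j$ & in $\{c\in C:\rho(c)=j+1\}$\\
 & $Dh\varphi$ & an injection & in $A_0$
\end{tabular}
\end{center}
Each rule is injective on its piece. We check that the pieces are disjoint and that (E) applies.

\emph{The permutation $h$.} The domains $\mathsf H,\mathsf Y_0,\mathsf Y_1,\dots$ are pairwise disjoint because $\lambda$ takes different values on them, and they miss $E^{**}\subseteq R$. The ranges: $\mathsf U$ misses $W_j\subseteq R$, the $W_j$ are pairwise disjoint, and $\mathsf K\varphi^{-1}$ misses $\mathsf U$ and all $W_j$ by \eqref{eq:avoid}. The unused domain contains $E^*\setminus E^{**}$. The unused range contains $W_0\setminus\mathsf Y_0\iota_0=E_0\setminus\mathsf Y_0\iota_0$, since $W_0$ meets no range except that of $\mathsf Y_0$. Both sets have size $\kappa$, so $h$ extends to a permutation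 of $\Omega$.

\emph{The permutation $k$.} The sets $\mathsf Y_j\iota_j\subseteq E_j$ are pairwise disjoint, miss $\mathsf K$ because $E_j\subseteq R$, and miss $Dh\varphi$ because $E_j\subseteq E$ and $Dh\varphi\subseteq D$. Finally $Dh\varphi\cap\mathsf K=\emptyset$, which is the purpose of the third piece of $h$: if $u\in Dh$ and $u\varphi\in\mathsf K$, then $u\in\mathsf K\varphi^{-1}=E^{**}h$, so $uh^{-1}\in D\cap E=\emptyset$. The ranges in $C$ are separated by $\rho$, and the last range lies in $A$. The unused domain contains $E^*$, which misses $\mathsf K$ (as $E^*\subseteq R$), the sets $E_j$, and $D$. The unused range contains $A\setminus A_0$. So $k$ extends to a permutation of $\Omega$.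

By construction,
\begin{equation}\label{eq:P2}
\Omega\varphi h\varphi k=(Dh\varphi)k\subseteq A
\end{equation}
and
\begin{equation}\label{eq:detour}
c\,hg^{(j)}k=(c\iota_j)k=c\hat y_j\qquad(c\in\mathsf Y_j).
\end{equation}

\subsection{A task $\varphi\in\mathcal I$: shadows}
Let $g\in\Gamma_{\alpha+1}\setminus\Gamma_\alpha$ have normal form \eqref{eq:nf}. Wherever $(x_j,g_j,x_{j+1})=(h,g^{(l)},k)$, contract this block to the symbol $y_l$; wherever $(x_j,g_j,x_{j+1})=(k^{-1},(g^{(l)})^{-1},h^{-1})$, contract it to $y_l^{-1}$. The blocks do not overlap, since $h$ and $k^{-1}$ occur only as first letters of blocks and $k$ and $h^{-1}$ only as last letters. We obtain the \emph{contracted form}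
\[
g=f_0X_1f_1\cdots X_rf_r\qquad(f_j\in\Gamma_\alpha),
\]
and we put $J=\{1\le j<r:f_j=1\}$ and $\beta_g=\beta_{f_0}(X_1,z)\beta_{f_1}\cdots(X_r,z)\beta_{f_r}$.

\begin{lemma}\label{lem:ispattern}
$(X_1,\dots,X_r;J)$ is a pattern.
\end{lemma}

\begin{proof}
Let $j\in J$ and suppose that the final requirement of $X_j$ and the initial requirement of $X_{j+1}$ are of the same sort. We use the table of requirements.

If they concern $\lambda$, then $X_j$ is $h^{-1}$ or some $y_l^{-1}$, which ends in the letter $h^{-1}$, and $X_{j+1}$ is $h$ or some $y_{l'}$, which begins with $h$. Since $f_j=1$, this contradicts the definition of the normal form. If they concern $\rho$, then $X_j$ is $k$ or some $y_l$, which ends in $k$, and $X_{j+1}$ is $k^{-1}$ or some $y_{l'}^{-1}$, which begins with $k^{-1}$; this is the same contradiction. If they are among $\mathsf{in},\mathsf{out}$, then $X_j\in\{h,k^{-1}\}$ and $X_{j+1}\in\{h^{-1},k\}$. The pairs $(h,h^{-1})$ and $(k^{-1},k)$ contradict the normal form, and the pairs $(h,k)$ and $(k^{-1},h^{-1})$ with $f_j=1=g^{(0)}$ would have been contracted.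

So the sorts differ. As the final requirement of a symbol $X$ is the initial requirement of $X^{-1}$, this also gives $X_{j+1}\ne X_j^{-1}$.
\end{proof}

It follows that $\beta_g$ is reduced as written. From $\beta_g$ we recover the $X_j$ as the letters with code $z$, the $f_j$ by injectivity on $\Gamma_\alpha$, and then $g$ by expanding each $y_l$ to $hg^{(l)}k$; so the shadow map is injective on $\Gamma_{\alpha+1}$. Inversion interchanges the two kinds of blocks, so the contracted form of $g^{-1}$ is the reversed and inverted form of $g$, and $\beta_{g^{-1}}=\beta_g^{-1}$.

\begin{lemma}\label{lem:stagephi}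
For each $g\in\Gamma_{\alpha+1}\setminus\Gamma_\alpha$, all but finitely many unused codes $z$ give $\operatorname{dens}(\operatorname{Ag}(g))>0$.
\end{lemma}

\begin{proof}
Put $\beta_j=\beta_{f_j}$, $S_0=\operatorname{Ag}(f_0)$, $S_r=\operatorname{Ag}(f_r)$, $S_j=C$ for $j\in J$. For $1\le j<r$, $j\notin J$, let $S_j$ be the set of all $c\in S_j'$ with $c\beta_j\ne c$, where
\[
S_j'=\begin{cases}
\{c\in\operatorname{Ag}(f_j):c\varphi\ne c\beta_j\}&\text{if }(X_j,X_{j+1})=(h,k),\\
\{c\in\operatorname{Ag}(f_j):c\beta_j\varphi\ne c\}&\text{if }(X_j,X_{j+1})=(k^{-1},h^{-1}),\\
\operatorname{Ag}(f_j)&\text{otherwise.}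
\end{cases}
\]
None of this depends on $z$. Since $\beta_j\ne1$, the set $S_j'\setminus S_j$ is null by Lemma~\ref{lem:agree}. We show that $S_j'$ has positive density. In the third case this is $(\ast_\alpha)$. In the first case $f_j\notin\Lambda$, for otherwise the block would have been contracted; so $\varphi$ does not follow $f_j$, and $S_j'=\{c\in\operatorname{Ag}(f_j):c\varphi\ne cf_j\}$ is not null. In the second case $f_j^{-1}\notin\Lambda$ for the same reason, so $\{u\in\operatorname{Ag}(f_j^{-1}):u\varphi\ne uf_j^{-1}\}$ has positive density. The column-preserving injection $u\mapsto c=uf_j^{-1}$ maps this set into $\operatorname{Ag}(f_j)$, and $c\beta_j\varphi=u\varphi\ne c$; so the image lies in $S_j'$ and has positive density by (D5).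

Thus we have a global configuration, and it is $\psi$-compatible because $\psi$ is a restriction of $\varphi$. By Lemma~\ref{lem:transfer}(b), for all but finitely many unused $z$ the set of $z$-good points has positive density. Fix such a $z$. Each map $c\mapsto c_j^\pm$ is a column-preserving permutation of $C$, so by (D5) the points $c$ with some $c_j^\pm\in Z$ form a null set. It remains to show that a $z$-good point $c$ with all $c_j^\pm\notin Z$ lies in $\operatorname{Ag}(g)$. First, the element of $\Gamma_{\alpha+1}$ that $X_j$ stands for maps $c_j^-$ to $c_j^+$:
\begin{itemize}
\item $X_j=h$: $\lambda(c_j^-)=0$ and $c_j^+=c_j^-\hat h\in V\setminus Z$, so $c_j^-\in\mathsf H$ and $c_j^-h=c_j^+$;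
\item $X_j=k$: $c_j^-\notin V\psi$ and $\rho(c_j^+)=0$, so $c_j^-\in\mathsf K$ and $c_j^-k=c_j^+$;
\item $X_j=y_l$: $\lambda(c_j^-)=l+1=\rho(c_j^+)$, so $c_j^-\in\mathsf Y_l$, and $c_j^-hg^{(l)}k=c_j^+$ by \eqref{eq:detour};
\item $X_j=X^{-1}$ with $X\in\{h,k,y_l\}$: then $c_j^-=c_j^+\hat X$, the point $c_j^+$ meets the initial and $c_j^-$ the final requirement of $X$, so by the cases above $X$ maps $c_j^+$ to $c_j^-$.
\end{itemize}
Second, $f_0$ acts on $c\in S_0$ as $\beta_0$, and $f_j$ acts on $c_j^+\in S_j\subseteq\operatorname{Ag}(f_j)$ as $\beta_j$ for $1\le j\le r$. Hence $cg=c\beta_g$.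
\end{proof}

Lemmas~\ref{lem:stagepi} and~\ref{lem:stagephi} allow the choice of $z_\alpha$ with $(\ast_{\alpha+1})$ at every stage, so the recursion runs through all $\alpha<2^\kappa$.

\subsection{Proof of Theorem~\ref{thm:main}}
Let $\Gamma=\bigcup_{\alpha<2^\kappa}\Gamma_\alpha$, let $\overline\Gamma\le\operatorname{Sym}(\Omega)$ be the group of permutations induced by $\Gamma$, and let $G=\overline\Gamma N$, a subgroup because $N$ is normal. Property (P1) holds by Section~\ref{sub:pi}, (P2) by \eqref{eq:P2}, and (P3) by definition. For (P4) let $g=w\theta\in G$, where $w$ is induced by an element $\gamma\in\Gamma$ and $\theta\in N$. The set $\operatorname{Ag}(\gamma)$ has positive density, hence size $\kappa$ by (D3), and $w$ maps it injectively into $C$. Fewer than $\kappa$ of the image points are moved by $\theta$. So $g$ maps $\kappa$ points of $C$ into $C$, and a permutation interchanging $A$ and $C$ is not in $G$. Proposition~\ref{prop:reduction} now gives Theorem~\ref{thm:main}. \qed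

\begin{thebibliography}{9}

\bibitem{EMP}
J. East, J. D. Mitchell, and Y. P\'eresse,
\emph{Maximal subsemigroups of the semigroup of all mappings on an infinite set},
arXiv:1104.2011 (2011).

\bibitem{Ore}
Ore, Proc. Amer. Math. Soc. \textbf{2} (1951), 307--314.

\end{thebibliography}
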